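\title{Ramsey absoluteness and the lightface Galvin--Prikry theorem in second order arithmetic}

\begin{abstract}
In a model of second order arithmetic, a definable set $B$ of infinite subsets of $\omega$ may have a homogeneous set and yet have none inside some given infinite set $f$. The Ramsey absoluteness schema $\mathsf{RA}(\Gamma)$ rules this out for sets $B$ with a parameter-free $\Gamma$ definition. We show that, for every $n\geq 1$, the system $\mathsf{ACA}_0$ together with the lightface $\Sigma^0_n$ (respectively $\Delta^0_n$) Galvin--Prikry theorem does not prove $\mathsf{RA}(\Sigma^0_n)$ (respectively $\mathsf{RA}(\Delta^0_n)$); one $\Delta^0_1$ set and one $\omega$-model serve for all $n$. We also classify the schemata over $\mathsf{ACA}_0$: $\mathsf{RA}(\Delta^0_1)$ is equivalent to arithmetical transfinite recursion along primitive recursive well-orders, $\mathsf{RA}(\Sigma^0_1)$ to $\mathsf{ATR}_0$, and all the others to $\Pi^1_1\text{-}\mathsf{CA}_0$. The three classes remain distinct in the presence of all lightface arithmetical instances of the Galvin--Prikry theorem.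
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

We identify an infinite subset of $\omega$ with its increasing enumeration, so that $[\omega]^\omega$ is the set of strictly increasing functions $\omega\to\omega$. For $f,g\in[\omega]^\omega$ the composition $f\circ g$ is the infinite subset of $f$ whose $i$-th element is the $g(i)$-th element of $f$; as $g$ varies, $f\circ g$ runs through all infinite subsets of $f$. An element $h\in[\omega]^\omega$ is \emph{homogeneous} for $B\subseteq[\omega]^\omega$ if either $h\circ g\in B$ for all $g\in[\omega]^\omega$, or $h\circ g\notin B$ for all $g\in[\omega]^\omega$, and $\mathrm{HS}(B)$ is the collection of all such $h$. The Galvin--Prikry theorem \cite{GP} says that $\mathrm{HS}(B)\neq\emptyset$ for every Borel set $B$.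

For $f\in[\omega]^\omega$ let $B_f=\{g\in[\omega]^\omega: f\circ g\in B\}$. Since $h\circ g\in B_f$ means $f\circ h\circ g\in B$, we have $h\in\mathrm{HS}(B_f)$ if and only if $f\circ h\in\mathrm{HS}(B)$. Thus $\mathrm{HS}(B_f)\neq\emptyset$ says that $f$ has an infinite subset homogeneous for $B$. The set $B_f$ is the preimage of $B$ under the continuous map $g\mapsto f\circ g$, so for Borel sets the Galvin--Prikry theorem at once gives homogeneous sets inside every $f$. For sets defined \emph{without parameters} this step is no longer free, because the definition of $B_f$ mentions $f$. We measure its cost in second order arithmetic.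

Throughout, the letters $f,g,h,x$ range over $[\omega]^\omega$. A formula is \emph{lightface} if it has no free variables, of either sort, other than those displayed. For a lightface formula $\varphi(x)$ defining a set $B$, consider
\begin{align*}
\mathrm{Hom}(\varphi)&:\quad \exists h\,\forall g\,\varphi(h\circ g)\ \vee\ \exists h\,\forall g\,\neg\varphi(h\circ g),\\
\mathrm{Hom}(\varphi,f)&:\quad \exists h\,\forall g\,\varphi(f\circ h\circ g)\ \vee\ \exists h\,\forall g\,\neg\varphi(f\circ h\circ g).
\end{align*}
They express $\mathrm{HS}(B)\neq\emptyset$ and $\mathrm{HS}(B_f)\neq\emptyset$.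

\begin{definition}\label{def:schemata}
Let $n\ge1$, let $\varphi(x)$ range over lightface $\Sigma^0_n$ formulas and $\psi(x)$ over lightface $\Pi^0_n$ formulas. The four schemata studied here consist of the following sentences.
\[
\begin{array}{ll}
\Sigma^0_n\text{-}\mathsf{RT}: & \mathrm{Hom}(\varphi)\\[2pt]
\Delta^0_n\text{-}\mathsf{RT}: & \forall x\,(\varphi(x)\leftrightarrow\psi(x))\to\mathrm{Hom}(\varphi)\\[2pt]
\mathsf{RA}(\Sigma^0_n): & \mathrm{Hom}(\varphi)\to\forall f\,\mathrm{Hom}(\varphi,f)\\[2pt]
\mathsf{RA}(\Delta^0_n): & \forall x\,(\varphi(x)\leftrightarrow\psi(x))\to\bigl(\mathrm{Hom}(\varphi)\to\forall f\,\mathrm{Hom}(\varphi,f)\bigr)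
\end{array}
\]
The first two are the \emph{lightface Galvin--Prikry theorems}, the last two the \emph{Ramsey absoluteness} schemata. When $\varphi$ is allowed number and set parameters in the first schema, we speak of \emph{$\Sigma^0_n$-$\mathsf{RT}$ with parameters}.
\end{definition}

The following question comes from the paper of Marcone and Osso \cite{MO}.

\begin{quote}
\textbf{Question.} For which $n\ge1$ does $\mathsf{ACA}_0+\Sigma^0_n\text{-}\mathsf{RT}$ prove $\mathsf{RA}(\Sigma^0_n)$, and for which does $\mathsf{ACA}_0+\Delta^0_n\text{-}\mathsf{RT}$ prove $\mathsf{RA}(\Delta^0_n)$?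
\end{quote}

Under $\Gamma$-$\mathsf{RT}$ the antecedent $\mathrm{Hom}(\varphi)$ always holds, so the question is whether ``every lightface $\Gamma$ set has a homogeneous set'' implies ``every lightface $\Gamma$ set has a homogeneous set inside every $f$''. The simplest cases suggest that it does. If membership of $x$ in $B$ depends only on $x(0)$, then infinitely many elements of $f$ give the same answer and form a homogeneous set. If $h\in\mathrm{HS}(B)$ meets $f$ in an infinite set, then $f\cap h$ is homogeneous. In general the set $B$ stays as simple as it was, and only the ground set changes.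

The logical form of the two statements points the other way. Lightface $\Gamma$-$\mathsf{RT}$ is a countable list of sentences, each asking for one set $h$ with a universal property, and such a property passes to smaller models. One oracle can therefore supply all the witnesses. By contrast, $\forall f\,\mathrm{Hom}(\varphi,f)$ asks for a new set for every $f$: it is a closure condition on the model. We show that this closure condition is strong.

\subsection{Results}

The answer is negative for every $n$, in both cases.

\begin{theorem}\label{thm:main}
There are a set $B\subseteq[\omega]^\omega$ that is lightface $\Delta^0_1$, provably in $\mathsf{ACA}_0$, and has a primitive recursive element in $\mathrm{HS}(B)$, and an $\omega$-model $M$ of $\mathsf{ACA}_0$, such that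
\begin{itemize}
\item[(i)] $M$ satisfies lightface $\Sigma^0_n$-$\mathsf{RT}$ and $\Delta^0_n$-$\mathsf{RT}$ for all $n$;
\item[(ii)] $M\models\mathrm{HS}(B_f)=\emptyset$ for some $f\in M$.
\end{itemize}
Hence for all $n\ge1$, $\mathsf{ACA}_0+\Sigma^0_n\text{-}\mathsf{RT}\nvdash\mathsf{RA}(\Sigma^0_n)$ and $\mathsf{ACA}_0+\Delta^0_n\text{-}\mathsf{RT}\nvdash\mathsf{RA}(\Delta^0_n)$. Indeed, $\mathsf{ACA}_0+\bigcup_k\Sigma^0_k\text{-}\mathsf{RT}\nvdash\mathsf{RA}(\Delta^0_1)$.
\end{theorem}

To locate the schemata $\mathsf{RA}(\Gamma)$ we need transfinite recursion. For $D\subseteq\omega$ and a binary relation $\prec$, let $\mathrm{WO}(\prec)$ say that $\prec$ is a strict linear order on $D$ without infinite descending sequences. For $Y\subseteq\omega$ let $Y^{\prec\beta}=\{\langle m,\gamma\rangle\in Y:\gamma\prec\beta\}$. Given a formula $\theta(n,\beta,V,A)$, the \emph{step}, a set $Y$ is a \emph{$\theta$-hierarchy along $\prec$ over $A$} if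
\begin{equation}\label{eq:hier}
\forall n,\beta\ \bigl[\langle n,\beta\rangle\in Y\leftrightarrow\beta\in D\wedge\theta(n,\beta,Y^{\prec\beta},A)\bigr].
\end{equation}
So the column $Y_\beta=\{n:\langle n,\beta\rangle\in Y\}$ is defined by $\theta$ from the earlier columns and $A$. The system $\mathsf{ATR}_0$ is $\mathsf{ACA}_0$ plus the existence of $\theta$-hierarchies, for arithmetical $\theta$ with arbitrary parameters, along every well-order of the model. The schema $\mathsf{ATR}^{\mathrm{lf}}$ keeps the parameter in the step and removes it from the order: for every primitive recursive (parameter-free) strict linear order $(D,\prec)$ and every lightface arithmetical $\theta(n,\beta,V,A)$ it contains the sentence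
\[
\mathrm{WO}(\prec)\to\forall A\,\exists Y\ (\text{$Y$ is a $\theta$-hierarchy along $\prec$ over $A$}).
\]

\begin{theorem}\label{thm:class}
Over $\mathsf{ACA}_0$:
\begin{itemize}
\item[(a)] $\mathsf{RA}(\Delta^0_1)\leftrightarrow\mathsf{ATR}^{\mathrm{lf}}$;
\item[(b)] $\mathsf{RA}(\Sigma^0_1)\leftrightarrow\mathsf{ATR}_0$;
\item[(c)] for each $n\ge2$, $\mathsf{RA}(\Delta^0_n)\leftrightarrow\mathsf{RA}(\Sigma^0_n)\leftrightarrow\Pi^1_1\text{-}\mathsf{CA}_0$.
\end{itemize}
In particular $\mathsf{RA}(\Gamma)$ implies lightface $\Gamma$-$\mathsf{RT}$ in each case.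
\end{theorem}

By Theorem~\ref{thm:main} the converse of the last implication fails in each case. Let $\Pi^1_\infty\text{-}\mathsf{TI}$ be the schema of transfinite induction along well-orders for all formulas of second order arithmetic.

\begin{theorem}\label{thm:sep}
Let $\mathsf{RT}^{\mathrm{lf}}$ denote lightface $\Sigma^0_k$-$\mathsf{RT}$ for all $k$.
\begin{itemize}
\item[(a)] $\mathsf{ACA}_0+\mathsf{RT}^{\mathrm{lf}}+\mathsf{RA}(\Delta^0_1)\nvdash\mathsf{RA}(\Sigma^0_1)$.
\item[(b)] $\mathsf{ATR}_0+\Pi^1_\infty\text{-}\mathsf{TI}+\mathsf{RT}^{\mathrm{lf}}$, which proves $\mathsf{RA}(\Sigma^0_1)$, does not prove $\mathsf{RA}(\Delta^0_2)$.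
\end{itemize}
\end{theorem}

The implications $\mathsf{RA}(\Delta^0_{n+1})\to\mathsf{RA}(\Sigma^0_n)\to\mathsf{RA}(\Delta^0_n)$ hold because a $\Sigma^0_n$ formula is both $\Sigma^0_{n+1}$ and $\Pi^0_{n+1}$ after adding dummy quantifiers. So the schemata $\mathsf{RA}(\Gamma)$ fall into exactly three classes of strictly increasing strength over $\mathsf{ACA}_0$, even in the presence of $\mathsf{RT}^{\mathrm{lf}}$, and none of the three follows from $\mathsf{ACA}_0+\mathsf{RT}^{\mathrm{lf}}$.

\subsection{The method}

All lower bounds rest on one device, introduced in Section~\ref{sec:param}. Numbers code binary strings. A set $A$ is represented by the ground set $f_A$ of codes of its initial segments, so that a formula without parameters can read $A$ off any infinite subset of $f_A$; and a fixed set of pairwise incomparable strings makes $\mathrm{Hom}(\varphi)$ true for a trivial reason. This proves Theorem~\ref{thm:class}(b) directly. The case $\Delta^0_1$ is harder, since the set must be decided by a finite initial segment of \emph{every} $x$. Section~\ref{sec:example} shows by hand how such a set codes one and two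 Turing jumps, and Section~\ref{sec:coding} extends this to hierarchies along primitive recursive well-orders. Theorem~\ref{thm:main} follows in Section~\ref{sec:main}, parts (a) and (c) of Theorem~\ref{thm:class} in Sections~\ref{sec:delta} and~\ref{sec:leveltwo}, and Theorem~\ref{thm:sep} in Section~\ref{sec:sep}. The metatheory is ZFC.

\section{Background and conventions}\label{sec:prelim}

\subsection*{Systems}
The language of second order arithmetic has variables for numbers and for sets of numbers. A formula is \emph{arithmetical} if it has no set quantifiers, and \emph{bounded} if moreover all its number quantifiers are bounded. A $\Sigma^0_n$ formula is a bounded formula preceded by $n$ alternating number quantifiers starting with $\exists$; a $\Sigma^1_1$ formula has the form $\exists X\,\theta$ with $\theta$ arithmetical; $\Pi^0_n$ and $\Pi^1_1$ are defined dually. The system $\mathsf{ACA}_0$ consists of the basic axioms for $+,\cdot,<$, induction for sets, and comprehension for arithmetical formulas with parameters; it therefore proves induction for arithmetical formulas. The system $\Pi^1_1\text{-}\mathsf{CA}_0$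 adds comprehension for $\Pi^1_1$ formulas. Transfinite induction for a formula $\chi$ is the statement
\[
\mathrm{WO}(\prec)\wedge\forall\beta\in D\,\bigl(\forall\gamma\prec\beta\ \chi(\gamma)\to\chi(\beta)\bigr)\ \to\ \forall\beta\in D\ \chi(\beta).
\]
For arithmetical $\chi$ it is provable in $\mathsf{ACA}_0$: from a counterexample $\beta$ one passes to the numerically least counterexample $\gamma\prec\beta$, and iterating gives a descending sequence. Our reference for these systems is Simpson \cite{Simpson}.

\subsection*{Coding}
The pairing function $\langle n,\beta\rangle$ is a primitive recursive bijection $\omega^2\to\omega$ with $n,\beta\le\langle n,\beta\rangle$. Finite sequences of numbers, written $(n_1,\dots,n_k)$, are identified with numerical codes; $|s|$ is the length, $s{\upharpoonright}j$ the initial segment of length $j$, and $s^\frown t$ the concatenation. For $X\subseteq\omega$, $X{\upharpoonright}m$ is the characteristic string of $X$ of length $m$, so $X{\upharpoonright}p=X'{\upharpoonright}p$ means agreement below $p$. A function $x$ is coded by its graph, and $\bar x(m)=(x(0),\dots,x(m-1))$. The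 join is $X\oplus A=\{2n:n\in X\}\cup\{2n+1:n\in A\}$, and for binary strings $\tau,\sigma$ of length $m$ the string $\tau\oplus\sigma$ of length $2m$ is defined in the same way.

For a binary string $\rho$ let $K(\rho)$ be the set of $n$ such that the $n$-th oracle machine, on input $n$ and with oracle $\rho$, halts within $|\rho|$ steps and queries only positions below $|\rho|$. The relation $n\in K(\rho)$ is primitive recursive, the sets $K(X{\upharpoonright}u)$ increase with $u$, and their union is the Turing jump $X'$. We write $X^{(k)}$ for the $k$-th jump. We use that $X\le_T X'$, that $X'\not\le_T X$, that $X\le_T W$ implies $X'\le_T W'$, and that a set is arithmetical in $A$ if and only if it is computable in some $A^{(k)}$.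

\subsection*{Two tools in $\mathsf{ACA}_0$}
\emph{Normal form} \cite[II.2.7]{Simpson}. For every $\Sigma^0_1$ formula $\chi(\vec n,X)$ there is a bounded formula $\theta$, hence a primitive recursive predicate, such that $\chi(\vec n,X)\leftrightarrow\exists m\,\theta(\vec n,X{\upharpoonright}m)$ holds provably. The string $(V\oplus A){\upharpoonright}m$ is determined by $V{\upharpoonright}m$ and $A{\upharpoonright}m$, and the graph of $x$ below $m$ is determined by $\bar x(m)$ because $\langle i,j\rangle<m$ implies $i<m$. Hence lightface $\Sigma^0_1$ formulas $\chi(\vec n,V,A)$ and $\varphi(x,A)$ take the forms $\exists m\,\eta(\vec n,m,V{\upharpoonright}m,A{\upharpoonright}m)$ and $\exists m\,\theta(\bar x(m),A{\upharpoonright}m)$ with $\eta,\theta$ primitive recursive. Conversely, primitive recursive predicates have provably equivalent $\Sigma^0_1$ and $\Pi^0_1$ definitions, so formulas of these forms are $\Sigma^0_1$, and $\forall m\,\neg\theta(\bar x(m))$ is $\Pi^0_1$ on $[\omega]^\omega$. In the same way the graph of $f\circ x$ is $\Delta^0_1$ in $f$ and $x$, so if $\varphi(x)$ is $\Sigma^0_n$ then $\varphi(f\circ x)$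 is $\Sigma^0_n$ with parameter $f$.

\emph{Bounded K\"onig's lemma.} A \emph{tree} is a set $T\subseteq\omega^{<\omega}$ closed under initial segments, and a \emph{path} is a function all of whose initial segments lie in $T$. If $T$ has nodes of every length and there is $q\in\omega^\omega$ with $\tau(j)\le q(j)$ for all $\tau\in T$ and $j<|\tau|$, then $T$ has a path: always move to the least child that has extensions of every length.

\subsection*{Models}
An \emph{$\omega$-model} is a nonempty $M\subseteq\mathcal P(\omega)$, viewed as a structure with the standard numbers. Arithmetical formulas with parameters in $M$ are \emph{absolute}: they hold in $M$ if and only if they are true. An $\omega$-model satisfies $\mathsf{ACA}_0$ if and only if it is closed under $\oplus$, $\le_T$ and the jump. It is a \emph{$\beta$-model} if $\Sigma^1_1$ formulas, hence also $\Pi^1_1$ formulas, are absolute.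

\section{Passing a parameter through the ground set}\label{sec:param}

Fix the length-lexicographic bijection $\sigma\mapsto\ulcorner\sigma\urcorner$ from $2^{<\omega}$ to $\omega$; longer strings have larger codes. For $x\in[\omega]^\omega$ let $\sigma^x_i$ be the string with code $x(i)$. Two strings are \emph{comparable} if one extends the other. For $A\subseteq\omega$ put
\[
f_A(i)=\ulcorner A{\upharpoonright}i\urcorner,\qquad a(i)=\ulcorner 0^i1\urcorner .
\]

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:F}
\begin{itemize}
\item[(i)] If $\sigma^x_0,\dots,\sigma^x_m$ are pairwise comparable, then their lengths strictly increase, so $|\sigma^x_i|\ge i$ for $i\le m$.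
\item[(ii)] $f_A\in[\omega]^\omega$, and $x=f_A\circ g$ has $\sigma^x_i=A{\upharpoonright}g(i)$. These strings are pairwise comparable and $|\sigma^x_i|=g(i)$.
\item[(iii)] $a\in[\omega]^\omega$ is primitive recursive, and for $x=a\circ g$ the strings $\sigma^x_0,\sigma^x_1$ are incomparable.
\end{itemize}
\end{lemma}

\begin{proof}
Distinct comparable strings have distinct lengths, and the longer has the larger code; this gives (i). Both $f_A$ and $a$ list strings of increasing length, so they are increasing. For $i<j$ the strings $0^i1$ and $0^j1$ differ at position $i$.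
\end{proof}

Part (ii) says that $x=f_A\circ g$ carries both $g$, in the lengths of its strings, and $A$, in their bits. Part (iii) disposes of the hypothesis of Ramsey absoluteness: if every $x\in B$ has $\sigma^x_0,\sigma^x_1$ comparable, then $a\in\mathrm{HS}(B)$, and by (ii) this requirement costs nothing on subsets of $f_A$. For open sets these two remarks are all that is needed.

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
Work in $\mathsf{ACA}_0$. By \cite[V.9.7]{Simpson}, $\mathsf{ATR}_0$ is equivalent to the open Ramsey theorem, that is, to $\Sigma^0_1$-$\mathsf{RT}$ with parameters. The latter yields $\mathrm{Hom}(\varphi,f)$ for every lightface $\Sigma^0_1$ formula $\varphi$ and every $f$, because $\varphi(f\circ x)$ is $\Sigma^0_1$ with parameter $f$. So $\mathsf{ATR}_0$ implies $\mathsf{RA}(\Sigma^0_1)$.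

Conversely, assume $\mathsf{RA}(\Sigma^0_1)$ and take a $\Sigma^0_1$ formula with parameters. Set parameters can be joined into one set $A_0$ and number parameters into one number $k$; with $A=\{k\}\oplus A_0$, the number $k$ is recovered by an existential quantifier $\exists k\,(2k\in A\wedge\cdots)$. So we may assume that the formula is $\varphi(x,A)$, lightface in the displayed variables. Write it as $\exists m\,\theta'(\bar x(m),A{\upharpoonright}m)$ and let $\theta(s,\sigma)$ be $\exists j\le|s|\,\theta'(s{\upharpoonright}j,\sigma{\upharpoonright}j)$. Then $\varphi(x,A)\leftrightarrow\exists m\ge1\,\theta(\bar x(m),A{\upharpoonright}m)$. Let $\varphi^*(x)$ be the lightface $\Sigma^0_1$ formula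
\[
\exists m\ge1\,\bigl[\sigma^x_0,\dots,\sigma^x_m\text{ are pairwise comparable}\ \wedge\ \theta\bigl((|\sigma^x_0|,\dots,|\sigma^x_{m-1}|),\ \sigma^x_m{\upharpoonright}m\bigr)\bigr],
\]
in which $\sigma^x_m{\upharpoonright}m$ makes sense by Lemma~\ref{lem:F}(i). Since $m\ge1$, Lemma~\ref{lem:F}(iii) gives $\neg\varphi^*(a\circ g)$ for all $g$, so $\mathrm{Hom}(\varphi^*)$ holds. For $x=f_A\circ g$ the bracket reduces to $\theta(\bar g(m),A{\upharpoonright}m)$, so $\varphi^*(f_A\circ g)\leftrightarrow\varphi(g,A)$. Now $\mathsf{RA}(\Sigma^0_1)$ gives $\mathrm{Hom}(\varphi^*,f_A)$, which says that some $h$ satisfies $\forall g\,\varphi(h\circ g,A)$ or $\forall g\,\neg\varphi(h\circ g,A)$. This is the open Ramsey theorem, and $\mathsf{ATR}_0$ follows.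
\end{proof}

This argument does not transfer to $\Delta^0_1$. If $\varphi^*$ is equivalent on all of $[\omega]^\omega$ to a lightface $\Pi^0_1$ formula $\psi^*$, then $\varphi(g,A')\leftrightarrow\psi^*(f_{A'}\circ g)$ for \emph{every} set $A'$. So a set that is $\Delta^0_1$ only for one value of the parameter cannot be passed through the ground set in this way. We have to build sets that are decided in finitely many steps whatever strings they read, and whose homogeneous sets are nonetheless complicated.

\section{One jump and two jumps}\label{sec:example}

Fix $A\subseteq\omega$. In both examples $\sigma_i=\sigma^x_i$ and $p=|\sigma_0|$, the set $h$ is homogeneous for the displayed set relativized to $f_A$, and $H$ is the range of $h$. By Lemma~\ref{lem:F}(ii), an infinite subset $\{p<u<v<\cdots\}$ of $H$ corresponds to the point $x$ with strings $A{\upharpoonright}p,\ A{\upharpoonright}u,\ A{\upharpoonright}v,\dots$.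

\begin{example}[one jump]\label{ex:one}
Let
\[
B^1=\{x:\sigma_0,\sigma_1\text{ are comparable and }K(\sigma_1){\upharpoonright}p=K(\sigma_2){\upharpoonright}p\}.
\]
Membership is decided by $x(0),x(1),x(2)$. For $p<u<v$ in $H$ the set asks whether the stage $u$ and stage $v$ approximations to $A'$ agree below $p$. The answer cannot always be no: for $p=h(0)$, the $2^p+1$ strings $K(A{\upharpoonright}h(i)){\upharpoonright}p$ with $1\le i\le2^p+1$ would be pairwise distinct strings of length $p$. So it is always yes, and $K(A{\upharpoonright}u){\upharpoonright}p$ is the same for all $u>p$ in $H$. Since the approximations increase to $A'$, the common value is $A'{\upharpoonright}p$. Hence $n\in A'$ if and only if $n\in K(A{\upharpoonright}h(n+2))$, and $A'\le_T h\oplus A$.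
\end{example}

\begin{example}[two jumps]\label{ex:two}
The stage $u$ approximation to $A''$ is $K(A'{\upharpoonright}u)$, and it needs $A'{\upharpoonright}u$, which we can only guess from a later stage $v$. So we use blocks of two strings. Let $K_2(\sigma,\tau)=K\bigl(K(\tau){\upharpoonright}|\sigma|\bigr)$, and let $B^2$ consist of the $x$ such that $\sigma_0,\sigma_1$ are comparable and
\[
K(\sigma_1){\upharpoonright}p=K(\sigma_3){\upharpoonright}p,\qquad K_2(\sigma_1,\sigma_2){\upharpoonright}p=K_2(\sigma_3,\sigma_4){\upharpoonright}p .
\]
A block $(u,v)$ yields a pair of strings of length $p$. There are $4^p$ such pairs, so among $4^p+1$ consecutive blocks from $H$ two yield the same pair, and the homogeneous answer is again yes. Comparing any two blocks above $p$ with a third block beyond both, we see that all blocks above $p$ yield the same pair. The first component gives $K(A{\upharpoonright}u){\upharpoonright}p=A'{\upharpoonright}p$ for all $p<u$ in $H$. Applied to $u<v$, this shows that the guess is right: $K_2(A{\upharpoonright}u,A{\upharpoonright}v)=K(A'{\upharpoonright}u)$. These sets increase to $A''$ and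 do not depend on $u$ below $p$, so they agree with $A''$ below $p$. Hence $A''\le_Th\oplus A$.
\end{example}

Three features persist in the general case. Disagreement is excluded by counting, with no monotonicity needed. Agreement at $p=u$ certifies the guess that the first entry $u$ of a block uses. And the later entries of a block work for the lower levels.

Blocks of a fixed length $k$ code $A^{(k)}$, which every model of $\mathsf{ACA}_0$ containing $A$ already has. To code all $A^{(k)}$ at once we let $x$ determine the length of its blocks. Place level $\beta$ in column $\beta$ of a single set. Below $p$ only levels $\beta<p$ are visible, so for the order $(\omega,<)$ blocks of length $p$ suffice. For a general well-order $\prec$, a level $\beta<p$ computed at stage $u$ consults the levels $\gamma\prec\beta$ that are numerically below $u$, these consult levels numerically below the next entry, and so on. The required length now depends on the entries read, and well-foundedness is what makes the reading stop.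

\section{The coding lemma}\label{sec:coding}

Fix primitive recursive $D$, $\prec$ and a primitive recursive predicate $\eta(n,\beta,m,\tau,\sigma)$. The aim is to code the hierarchy for the $\Sigma^0_1$ step $\exists m\,\eta(n,\beta,m,V{\upharpoonright}m,A{\upharpoonright}m)$. We work in $\mathsf{ACA}_0$.

\subsection*{Approximations}
For a finite sequence $s$ of binary strings define $E^s\subseteq\omega$ by $E^{\emptyset}=\emptyset$ and
\begin{equation}\label{eq:E}
E^{(\sigma)^\frown s}=\bigl\{\langle n,\beta\rangle:\beta\in D\wedge\exists m\le|\sigma|\ \eta\bigl(n,\beta,m,(E^s)^{\prec\beta}{\upharpoonright}m,\sigma{\upharpoonright}m\bigr)\bigr\}.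
\end{equation}
The first string serves as an initial segment of $A$ and as a search bound, and the remaining strings supply the guess for the earlier columns. The relation $z\in E^s$ is primitive recursive: for $s=(\sigma_1,\dots,\sigma_N)$ one computes the finite strings $E^{(\sigma_{r+1},\dots,\sigma_N)}{\upharpoonright}|\sigma_r|$ for $r=N,N-1,\dots,1$, each from the one before.

The recursion starts from the arbitrary guess $\emptyset$. The next definition describes the routes along which that guess can influence the outcome.

\begin{definition}
A \emph{descent through} $s=(\sigma_1,\dots,\sigma_N)$ \emph{from} $\beta$ is a sequence $\beta=\gamma_0\succ\gamma_1\succ\dots\succ\gamma_N$ in $D$ with $\gamma_r<|\sigma_r|$ for $1\le r\le N$. The sequence $s$ is \emph{$p$-long} if there is no descent through $s$ from any $\beta<p$, and \emph{minimal $p$-long} if in addition no proper initial segment of $s$ is $p$-long.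
\end{definition}

Being $p$-long is primitive recursive, since all $\gamma_r$ are bounded. The empty sequence is $p$-long exactly when $D$ has no element below $p$. For $(D,\prec)=(\omega,<)$ a descent needs $N\le\gamma_0<p$, so every sequence of length at least $p$ is $p$-long.

\begin{lemma}\label{lem:long}
\begin{itemize}
\item[(i)] If $s$ is $p'$-long, $p\le p'$ and $s'$ extends $s$, then $s'$ is $p$-long.
\item[(ii)] If $s$ is $|\sigma|$-long, then $(\sigma)^\frown s$ is $p$-long for every $p$.
\item[(iii)] If $s$ is $p$-long and $s'$ extends $s$, then $E^s{\upharpoonright}p=E^{s'}{\upharpoonright}p$.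
\item[(iv)] If $\mathrm{WO}(\prec)$, then every infinite sequence of strings has a $p$-long initial segment, for every $p$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A descent through $s'$ from $\beta<p$ truncates to a descent through $s$ from $\beta<p'$.

(ii) Deleting $\gamma_0$ from a descent through $(\sigma)^\frown s$ leaves a descent through $s$ from $\gamma_1<|\sigma|$.

(iii) We show by induction on $N=|s|$: if $s'$ extends $s$ and exactly one of $E^s,E^{s'}$ contains $\langle n,\beta\rangle$, then there is a descent through $s$ from $\beta$. Note that $\beta\in D$ by \eqref{eq:E}. For $N=0$ the descent is $(\beta)$. For $N>0$ write $s=(\sigma_1)^\frown t$ and $s'=(\sigma_1)^\frown t'$. The conditions in \eqref{eq:E} for $s$ and for $s'$ differ only in the fourth argument of $\eta$, so $(E^t)^{\prec\beta}{\upharpoonright}m\ne(E^{t'})^{\prec\beta}{\upharpoonright}m$ for some $m\le|\sigma_1|$. Thus $E^t$ and $E^{t'}$ differ at some $\langle n',\gamma\rangle<|\sigma_1|$ with $\gamma\prec\beta$, and $\gamma\le\langle n',\gamma\rangle<|\sigma_1|$. The induction hypothesis gives a descent through $t$ from $\gamma$,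 and prefixing $\beta$ gives a descent through $s$. Finally, a difference at $\langle n,\beta\rangle<p$ has $\beta<p$, which a $p$-long $s$ does not allow.

(iv) Suppose that no initial segment of $(\sigma_1,\sigma_2,\dots)$ is $p$-long. The empty sequence and the descents through the initial segments from elements below $p$ form a tree with nodes of every length, bounded by $(p,|\sigma_1|,|\sigma_2|,\dots)$. By bounded K\"onig's lemma it has a path, which is an infinite $\prec$-descending sequence in $D$.
\end{proof}

\subsection*{The set $B^{\prec,\eta}$}
Let $w$ be an increasing sequence of length $l\ge2$ coding strings $\sigma_0,\dots,\sigma_{l-1}$, and let $p=|\sigma_0|$. Call $w$ \emph{complete} if $(\sigma_1,\dots,\sigma_{l-1})$ has an initial segment of the form $s^\frown s^*$ with $s$ and $s^*$ minimal $p$-long. Then $s$ and $s^*$ are unique, and we call them the \emph{blocks} of $w$. Say that $w$ \emph{accepts} if $\sigma_0,\sigma_1$ are comparable, $w$ is complete and $E^s{\upharpoonright}p=E^{s^*}{\upharpoonright}p$. Say that $w$ \emph{rejects} if $\sigma_0,\sigma_1$ are incomparable, or $w$ is complete and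 $E^s{\upharpoonright}p\ne E^{s^*}{\upharpoonright}p$. Both predicates are primitive recursive. Let
\[
\varphi_B(x):\ \exists m\,(\bar x(m)\text{ accepts}),\qquad\psi_B(x):\ \forall m\,\neg(\bar x(m)\text{ rejects}),
\]
and let $B=B^{\prec,\eta}$ be the set defined by $\varphi_B$.

\begin{lemma}\label{lem:B}
The formulas $\varphi_B$ and $\psi_B$ are lightface $\Sigma^0_1$ and $\Pi^0_1$. The system $\mathsf{ACA}_0$ proves $\forall g\,\neg\varphi_B(a\circ g)$ and $\mathrm{WO}(\prec)\to\forall x\,(\varphi_B(x)\leftrightarrow\psi_B(x))$.
\end{lemma}

\begin{proof}
Acceptance and rejection exclude each other and pass to extensions, so $\varphi_B(x)\to\psi_B(x)$. For $x=a\circ g$ the sequence $\bar x(2)$ rejects by Lemma~\ref{lem:F}(iii), so $\neg\varphi_B(x)$. Under $\mathrm{WO}(\prec)$, two applications of Lemma~\ref{lem:long}(iv) show that some $\bar x(m)$ is complete; it accepts or rejects, so $\psi_B(x)\to\varphi_B(x)$.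
\end{proof}

Well-foundedness enters this section only through Lemma~\ref{lem:long}(iv), and it is needed: if $\gamma_0\succ\gamma_1\succ\cdots$ and $g(r)>\gamma_r$ for all $r$, then no initial segment of $f_\emptyset\circ g$ is complete, so $\psi_B$ holds and $\varphi_B$ fails.

\begin{lemma}[coding lemma; $\mathsf{ACA}_0+\mathrm{WO}(\prec)$]\label{lem:coding}
Let $A\subseteq\omega$ and let $h$ be homogeneous for $B_{f_A}$. Then there is a set $Y$, $\Delta^0_1$ in $h\oplus A$, such that for all $n,\beta$
\begin{equation}\label{eq:Y}
\langle n,\beta\rangle\in Y\iff\beta\in D\wedge\exists m\,\eta(n,\beta,m,Y^{\prec\beta}{\upharpoonright}m,A{\upharpoonright}m).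
\end{equation}
\end{lemma}

\begin{proof}
Let $H$ be the range of $h$. A \emph{tuple} is a finite increasing sequence $t=(u_1,\dots,u_N)$ from $H$. We identify it with $(A{\upharpoonright}u_1,\dots,A{\upharpoonright}u_N)$, and so speak of $E^t$ and of $p$-long tuples. Write $t<t^*$ if all entries of $t$ are below all entries of $t^*$. By Lemma~\ref{lem:long}(iv), every tail of $H$ has a minimal $p$-long initial segment.

Let $p\in H$, let $t<t^*$ be minimal $p$-long tuples above $p$, and let $h\circ g$ enumerate $p$, the entries of $t$, the entries of $t^*$, and all elements of $H$ above these. Then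
\begin{equation}\label{eq:test}
f_A\circ h\circ g\in B\iff E^t{\upharpoonright}p=E^{t^*}{\upharpoonright}p .
\end{equation}
Indeed, by Lemma~\ref{lem:F}(ii) the strings of $x=f_A\circ h\circ g$ are comparable, the first has length $p$, and the following ones begin with $t^\frown t^*$; so the blocks of $x$ are $t$ and $t^*$.

\emph{Step 1: $f_A\circ h\circ g\in B$ for all $g$.} Otherwise $f_A\circ h\circ g\notin B$ for all $g$, by homogeneity. Let $p=h(0)$ and cut $h(1),h(2),\dots$ into consecutive minimal $p$-long tuples $t_0<t_1<\dots<t_{2^p}$. By \eqref{eq:test}, $E^{t_i}{\upharpoonright}p\ne E^{t_j}{\upharpoonright}p$ for $i<j$. These are $2^p+1$ distinct binary strings of length $p$, which is impossible.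

\emph{Step 2: the set $Y$.} Fix $p\in H$. By Step 1 and \eqref{eq:test}, $E^t{\upharpoonright}p=E^{t^*}{\upharpoonright}p$ for minimal $p$-long tuples $t<t^*$ above $p$. Comparing two such tuples with a third one beyond both, we see that $E^t{\upharpoonright}p$ has the same value $v_p$ for all minimal $p$-long tuples above $p$. Every $p$-long tuple extends a minimal one, so Lemma~\ref{lem:long}(iii) gives
\begin{equation}\label{eq:vp}
E^t{\upharpoonright}p=v_p\qquad\text{for every $p$-long tuple $t$ above $p$.}
\end{equation}
If $p<p'$ are in $H$, a $p'$-long tuple above $p'$ is a $p$-long tuple above $p$ by Lemma~\ref{lem:long}(i), so $v_{p'}$ extends $v_p$. Let $Y$ be the set with $Y{\upharpoonright}p=v_p$ for all $p\in H$. To decide whether $z\in Y$, take $p=h(z+1)>z$, search for the first $p$-long initial segment $t$ of $H$ above $p$, and check whether $z\in E^t$. So $Y$ is $\Delta^0_1$ in $h\oplus A$.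

\emph{Step 3: the equation.} So far we know only that the approximations are consistent; we must show that their common value solves the recursion. Fix $n,\beta$ and $p\in H$ with $p>\langle n,\beta\rangle$. Let $u>p$ be any element of $H$ and let $t$ be a $u$-long tuple above $u$. By Lemma~\ref{lem:long}(ii), $(u)^\frown t$ is a $p$-long tuple above $p$. We apply \eqref{eq:vp} twice. At $p$ it gives, with \eqref{eq:E},
\[
\langle n,\beta\rangle\in Y\iff\langle n,\beta\rangle\in E^{(u)^\frown t}\iff\beta\in D\wedge\exists m\le u\ \eta\bigl(n,\beta,m,(E^t)^{\prec\beta}{\upharpoonright}m,A{\upharpoonright}m\bigr).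
\]
At $u$ it gives $E^t{\upharpoonright}u=Y{\upharpoonright}u$, hence $(E^t)^{\prec\beta}{\upharpoonright}m=Y^{\prec\beta}{\upharpoonright}m$ for $m\le u$. Therefore, for every $u>p$ in $H$,
\[
\langle n,\beta\rangle\in Y\iff\beta\in D\wedge\exists m\le u\ \eta(n,\beta,m,Y^{\prec\beta}{\upharpoonright}m,A{\upharpoonright}m).
\]
If $\langle n,\beta\rangle\in Y$, any such $u$ gives the right side of \eqref{eq:Y}. If the right side holds with witness $m$, a $u\ge m$ gives $\langle n,\beta\rangle\in Y$.
\end{proof}

\section{A model of the lightface theorems without absoluteness}\label{sec:main}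

We first make precise the remark that one oracle supplies all lightface homogeneous sets.

\begin{lemma}\label{lem:oracle}
There is a set $Z_0\subseteq\omega$ such that every $\omega$-model of $\mathsf{ACA}_0$ containing $Z_0$ satisfies lightface $\Sigma^0_n$-$\mathsf{RT}$ and $\Delta^0_n$-$\mathsf{RT}$ for all $n$.
\end{lemma}

\begin{proof}
For each of the countably many lightface arithmetical formulas $\varphi(x)$ the set $\{x\in[\omega]^\omega:\varphi(x)\}$ is Borel, so by the Galvin--Prikry theorem \cite{GP} it has a homogeneous set $h_\varphi$. Let $Z_0$ have the sets $h_\varphi$ as its columns, and let $M\ni Z_0$ be an $\omega$-model of $\mathsf{ACA}_0$. Then $h_\varphi\in M$, and $h_\varphi\circ g\in M$ for $g\in M$. Either $\varphi(h_\varphi\circ g)$ is true for all $g$ or it is false for all $g$; restricting to $g\in M$ and using absoluteness, $M\models\mathrm{Hom}(\varphi)$. This is the instance of $\Sigma^0_n$-$\mathsf{RT}$ for $\varphi$, and it is the conclusion of the instance of $\Delta^0_n$-$\mathsf{RT}$ for any pair $(\varphi,\psi)$.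
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $B=B^{\prec,\eta}$ for $(D,\prec)=(\omega,<)$ and $\eta(n,\beta,m,\tau,\sigma)$ the predicate ``$|\tau|=|\sigma|$ and $n\in K(\tau\oplus\sigma)$''. Since $\mathsf{ACA}_0$ proves $\mathrm{WO}(<)$, Lemma~\ref{lem:B} shows that $B$ is provably lightface $\Delta^0_1$ and that the primitive recursive set $a$ is homogeneous for $B$. Equation \eqref{eq:Y} now reads
\[
Y_\beta=(Y^{<\beta}\oplus A)'\qquad\text{for all }\beta\in\omega .
\]
A solution satisfies $A^{(\beta+1)}\le_TY_\beta$ for all $\beta$. For $\beta=0$ this holds because $A\le_T\emptyset\oplus A$. If it holds for $\beta$, then $A^{(\beta+1)}\le_TY_\beta\le_TY^{<\beta+1}\oplus A$, and taking jumps gives $A^{(\beta+2)}\le_TY_{\beta+1}$. So $Y$ is not arithmetical in $A$: from $Y\le_TA^{(k)}$ we would get $A^{(k+1)}\le_TY\le_TA^{(k)}$.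

Let $Z=Z_0$ be as in Lemma~\ref{lem:oracle} and let $M$ consist of all sets arithmetical in $Z$. It is closed under $\oplus$, $\le_T$ and the jump, so $M\models\mathsf{ACA}_0$, and (i) holds by Lemma~\ref{lem:oracle}. For (ii) take $f=f_Z\in M$. Suppose that some $h\in M$ is homogeneous for $B_{f_Z}$ in the sense of $M$. Lemma~\ref{lem:coding} is a theorem of $\mathsf{ACA}_0$ for this order, so it holds in $M$ and gives $Y\in M$ satisfying \eqref{eq:Y} with $A=Z$ in $M$. The equation is arithmetical, hence true. Then $Y$ is not arithmetical in $Z$, contrary to $Y\in M$.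

Fix $n\ge1$, and add dummy quantifiers to turn $\varphi_B$ and $\psi_B$ into lightface $\Sigma^0_n$ and $\Pi^0_n$ formulas. In $M$, $\forall x\,(\varphi_B\leftrightarrow\psi_B)$ holds, $\mathrm{Hom}(\varphi_B)$ holds with witness $a$, and $\mathrm{Hom}(\varphi_B,f_Z)$ fails. So the corresponding instances of $\mathsf{RA}(\Sigma^0_n)$ and $\mathsf{RA}(\Delta^0_n)$ are false in $M$, and the unprovability statements follow by soundness.
\end{proof}

\section{Clopen sets and recursion along primitive recursive well-orders}\label{sec:delta}

We prove Theorem~\ref{thm:class}(a), working in $\mathsf{ACA}_0$. Let $\mathsf{ATR}^{\mathrm{lf}}_1$ be the restriction of $\mathsf{ATR}^{\mathrm{lf}}$ to steps $\exists m\,\eta(n,\beta,m,V{\upharpoonright}m,A{\upharpoonright}m)$ with $\eta$ primitive recursive. The coding lemma handles these steps, and they suffice, because a step with $k$ quantifiers can be spread over $k$ consecutive levels.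

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:steps}
$\mathsf{ATR}^{\mathrm{lf}}_1$ implies $\mathsf{ATR}^{\mathrm{lf}}$.
\end{lemma}

\begin{proof}
Let $(D,\prec)$ and $\theta(n,\beta,V,A)$ be given and assume $\mathrm{WO}(\prec)$. Using prenex form and dummy quantifiers, write $\theta$ as $\exists u_1\neg\exists u_2\neg\cdots\neg\exists u_k\,\theta_0(n,\beta,u_1,\dots,u_k,V,A)$ with $\theta_0$ bounded and $k\ge1$. Put $\theta_1=\exists u_k\,\theta_0$ and $\theta_j=\exists u_{k-j+1}\neg\theta_{j-1}$ for $2\le j\le k$. The free number variables of $\theta_j$ are $n,\beta,u_1,\dots,u_{k-j}$, and $\theta_k=\theta$.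

Let $D'=\{\langle\beta,j\rangle:\beta\in D,\ 1\le j\le k\}$ with the lexicographic order $\prec'$, which is primitive recursive and linear. It is a well-order: if $\langle\beta_i,j_i\rangle$ were descending, no $k+1$ consecutive terms could share their first coordinate, so $\beta_0\succ\beta_k\succ\beta_{2k}\succ\cdots$. Let $\Theta(z,\langle\beta,j\rangle,V,A)$ say that $z$ is a sequence $(n,u_1,\dots,u_{k-j})$ and
\begin{itemize}
\item if $j=1$, then $\exists u_k\,\theta_0(n,\beta,\vec u,\hat V,A)$, where $\hat V=\{\langle n',\gamma\rangle:\langle(n'),\langle\gamma,k\rangle\rangle\in V\}$;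
\item if $j\ge2$, then $\exists u_{k-j+1}\ \langle(n,u_1,\dots,u_{k-j+1}),\langle\beta,j-1\rangle\rangle\notin V$.
\end{itemize}
This is a lightface $\Sigma^0_1$ formula, so by the normal form theorem $\mathsf{ATR}^{\mathrm{lf}}_1$ gives a $\Theta$-hierarchy $W$ along $\prec'$ over $A$. Let $Y=\hat W$. Since $\langle\gamma,k\rangle\prec'\langle\beta,1\rangle$ if and only if $\gamma\prec\beta$, the set $\hat V$ for $V=W^{\prec'\langle\beta,1\rangle}$ is $Y^{\prec\beta}$. By induction on $j\le k$, for $\beta\in D$ the column $W_{\langle\beta,j\rangle}$ is the set of $(n,u_1,\dots,u_{k-j})$ satisfying $\theta_j$ with $V=Y^{\prec\beta}$. For $j=k$ this is \eqref{eq:hier}.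
\end{proof}

\begin{proposition}[$\mathsf{ACA}_0$]\label{prop:atoatr}
$\mathsf{RA}(\Delta^0_1)$ implies $\mathsf{ATR}^{\mathrm{lf}}$.
\end{proposition}

\begin{proof}
Let $\prec$, $\eta$ be primitive recursive, assume $\mathrm{WO}(\prec)$, and let $A$ be given. By Lemma~\ref{lem:B} both hypotheses of the instance of $\mathsf{RA}(\Delta^0_1)$ for $(\varphi_B,\psi_B)$ hold, so there is $h$ homogeneous for $B_{f_A}$, and Lemma~\ref{lem:coding} gives the hierarchy. This proves $\mathsf{ATR}^{\mathrm{lf}}_1$, and Lemma~\ref{lem:steps} applies.
\end{proof}

For the converse we prove the clopen Ramsey theorem inside $f$ by recursion on the tree $T$ of finite sequences that leave membership in $B$ undecided. This tree depends only on the defining formulas, so it carries no parameter; the ground set enters only the step. We want to attach to each $s\in T$ a color and an infinite set $X_s$ such that all $s^\frown(y)$ with $y\in X_s$ have the color of $s$. The difficulty is that the sets $X_s$ must be compatible, since at the end one set has to run inside many of them. So we recurse along a linear order and keep the sets decreasing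 modulo finite sets. For instance, if $T=\{\emptyset,(0),(1),\dots\}$, we thin out $X_{(0)}\supseteq^*X_{(1)}\supseteq^*\cdots$, diagonalize, and let $X_\emptyset$ select one color among the sequences $(y)$. Here $X\subseteq^*X'$ means that $X\setminus X'$ is finite.

The \emph{Kleene--Brouwer order} on $\omega^{<\omega}$ is the linear order in which $t<_{KB}s$ if $t$ properly extends $s$, or $t(j)<s(j)$ at the least $j$ where they differ. Children precede their parent, and $\emptyset$ is the largest element. In $\mathsf{ACA}_0$, if a tree $T$ has no path then $<_{KB}$ well-orders $T$ \cite[V.1.3]{Simpson}.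

\begin{proposition}[$\mathsf{ACA}_0+\mathsf{ATR}^{\mathrm{lf}}$]\label{prop:atrtoa}
Let $\varphi(x)$ be lightface $\Sigma^0_1$ and $\psi(x)$ lightface $\Pi^0_1$ with $\forall x\,(\varphi\leftrightarrow\psi)$. Then $\forall f\,\mathrm{Hom}(\varphi,f)$.
\end{proposition}

\begin{proof}
Write $\varphi(x)\leftrightarrow\exists m\,\theta_1(\bar x(m))$ and $\neg\psi(x)\leftrightarrow\exists m\,\theta_0(\bar x(m))$ with $\theta_0,\theta_1$ primitive recursive. Let $T$ be the primitive recursive tree of strictly increasing $s$ with $\neg\exists j\le|s|\,(\theta_0(s{\upharpoonright}j)\vee\theta_1(s{\upharpoonright}j))$. A path $x$ would satisfy $\psi(x)\wedge\neg\varphi(x)$, so there is none, and $<_{KB}$ well-orders $T$. For increasing $w\notin T$ let $\mathrm{col}(w)=1$ if $\exists j\le|w|\,\theta_1(w{\upharpoonright}j)$, and $\mathrm{col}(w)=0$ otherwise. If $x$ extends $w$ and $\mathrm{col}(w)=1$, then $\varphi(x)$. If $\mathrm{col}(w)=0$, then $\theta_0$ holds of an initial segment of $w$, so $\neg\psi(x)$ and hence $\neg\varphi(x)$.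

Let $F$ be the range of $f$. It suffices to find an infinite $G\subseteq F$ such that $\varphi$ holds of all infinite subsets of $G$ or of none; the $h$ with $f\circ h=G$ then witnesses $\mathrm{Hom}(\varphi,f)$. If $\emptyset\notin T$, then $G=F$ works. So assume $\emptyset\in T$.

\emph{The recursion.} Define $\mathrm{col}(s)\in\{0,1\}$ and $X_s\subseteq\omega$ for $s\in T$ along $<_{KB}$, as follows. Let $q_i$ be the least element of $F\cap\bigcap\{X_t:t\in T,\ t<_{KB}s,\ t\le i\}$ that exceeds all entries of $s$ and all $q_{i'}$ with $i'<i$; here $t\le i$ refers to the code of $t$. Let $Q_s$ be the set of those $q_i$ that are defined. For $y\in Q_s$ the sequence $s^\frown(y)$ is increasing, and its color is already defined, because it is either outside $T$ or $<_{KB}$-below $s$. If $\{y\in Q_s:\mathrm{col}(s^\frown(y))=1\}$ is infinite, let $X_s$ be this set and $\mathrm{col}(s)=1$. Otherwise let $X_s=\{y\in Q_s:\mathrm{col}(s^\frown(y))=0\}$ and $\mathrm{col}(s)=0$. Store the data in column $s$, with $0$ present if $\mathrm{col}(s)=1$ and $y+1$ present if $y\in X_s$. Membership in $Q_s$ is witnessed by a finite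 sequence $(q_0,\dots,q_i)$, so the step is arithmetical in the earlier columns and $F$, with no other parameter. The hierarchy exists by $\mathsf{ATR}^{\mathrm{lf}}$. By construction $X_s\subseteq F$, and
\begin{equation}\label{eq:col}
\mathrm{col}(s^\frown(y))=\mathrm{col}(s)\qquad\text{for all }y\in X_s .
\end{equation}

\emph{Claim: for every $s\in T$, $X_s$ is infinite and $X_s\subseteq^*X_t$ for all $t<_{KB}s$ in $T$.} We use arithmetical transfinite induction. Suppose the claim holds below $s$. A nonempty finite family of $t<_{KB}s$ has a $<_{KB}$-largest member $t^*$, and $X_{t^*}$ is infinite and almost contained in each $X_t$ of the family. So all the intersections in the definition of the $q_i$ are infinite (for the empty family the set is $F$), every $q_i$ is defined, and $Q_s$ is infinite. If $t<_{KB}s$ then $q_i\in X_t$ for all $i\ge t$, so $X_s\subseteq Q_s\subseteq^*X_t$. One of the two colors occurs infinitely often on $Q_s$, so $X_s$ is infinite.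

\emph{The homogeneous set.} Since $\emptyset$ is the largest element, $X_\emptyset\subseteq^*X_s$ for all $s\in T$. So we can choose $y_0<y_1<\cdots$ with $y_i\in X_s$ for each of the finitely many $s\in T$ with entries in $\{y_0,\dots,y_{i-1}\}$, among them $s=\emptyset$. Let $G=\{y_i:i\in\omega\}\subseteq F$ and $c=\mathrm{col}(\emptyset)$. We show by induction on $|w|$ that $\mathrm{col}(w)=c$ whenever $w$ is an increasing sequence from $G$ all of whose proper initial segments lie in $T$. For $w=s^\frown(y_i)$ we have $s\in T$, the entries of $s$ lie in $\{y_0,\dots,y_{i-1}\}$, and so $y_i\in X_s$; then $\mathrm{col}(w)=\mathrm{col}(s)=c$ by \eqref{eq:col} and the induction hypothesis. Given an infinite $x\subseteq G$, take the least $j$ with $\bar x(j)\notin T$. Then $\mathrm{col}(\bar x(j))=c$, so $\varphi(x)$ holds if and only if $c=1$.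
\end{proof}

Propositions~\ref{prop:atoatr} and~\ref{prop:atrtoa} prove Theorem~\ref{thm:class}(a). The second does not use the hypothesis $\mathrm{Hom}(\varphi)$; with $f$ the identity it shows that $\mathsf{ATR}^{\mathrm{lf}}$, hence $\mathsf{RA}(\Delta^0_1)$, implies lightface $\Delta^0_1$-$\mathsf{RT}$.

\begin{remark}\label{rem:linear}
Since $\mathrm{WO}(\prec)$ includes linearity, it makes no difference whether $\mathsf{ATR}^{\mathrm{lf}}$ is stated for all primitive recursive pairs $(D,\prec)$ or only for those that are, or provably are, linear orders: Proposition~\ref{prop:atoatr} is proved for all pairs, and Proposition~\ref{prop:atrtoa} uses only restrictions of $<_{KB}$, which are provably linear.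
\end{remark}

\section{Level two and paths through trees}\label{sec:leveltwo}

We prove Theorem~\ref{thm:class}(c), working in $\mathsf{ACA}_0$. The system $\Pi^1_1\text{-}\mathsf{CA}_0$ proves $\Sigma^0_n$-$\mathsf{RT}$ with parameters for each $n$ \cite[\S VI.6]{Simpson}; see also Tanaka \cite{Tanaka}. Applied to $\varphi(f\circ x)$, this gives $\forall f\,\mathrm{Hom}(\varphi,f)$ for every lightface $\Sigma^0_n$ formula $\varphi$, which is the conclusion of every instance of $\mathsf{RA}(\Sigma^0_n)$ and $\mathsf{RA}(\Delta^0_n)$.

For the converse, recall that $\Pi^1_1\text{-}\mathsf{CA}_0$ is equivalent to the statement that for every sequence of trees $T_i\subseteq\omega^{<\omega}$ the set $\{i:T_i\text{ has a path}\}$ exists \cite[VI.1.1]{Simpson}. For a set $A$ let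
\[
T^A_i=\{\tau\in\omega^{<\omega}:\langle i,\tau'\rangle\in A\text{ for all initial segments }\tau'\text{ of }\tau\}.
\]
Each $T^A_i$ is a tree, and every sequence of trees has this form, with $A=\{\langle i,\tau\rangle:\tau\in T_i\}$. So it suffices to show that $\{i:T^A_i\text{ has a path}\}$ exists for every $A$.

Having a path is not arithmetical in form, but having a path below a given bound is. For $q\in\omega^\omega$ let
\[
P_l(i,q,A):\ \exists\tau\in T^A_i\,\bigl(|\tau|=l\wedge\forall j<l\ \tau(j)\le q(j)\bigr),\qquad P(i,q,A):\ \forall l\,P_l(i,q,A).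
\]
Only finitely many $\tau$ are involved in $P_l$, so $P_l$ is $\Delta^0_1$ and $P$ is $\Pi^0_1$ in $q$ and $A$. Three facts will be used: $P$ is monotone in $q$ for the pointwise order; $P(i,q,A)$ implies that $T^A_i$ has a path, by bounded K\"onig's lemma; and $P(i,q,A)$ holds whenever $q$ bounds a path of $T^A_i$. We need a function that serves as a bound for all trees with a path, and we want the tails of a homogeneous set to be such bounds. Write $g^{(s)}(j)=g(s+j)$. For increasing $g$ the tails $g^{(s)}$ are larger and larger bounds, and the following condition says that passing from the first tail to the second reveals no path in any new tree of index below $g(0)$: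
\[
C(g,A):\quad\forall i<g(0)\,\bigl[P(i,g^{(2)},A)\to P(i,g^{(1)},A)\bigr].
\]

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:C}
Suppose that $C(h\circ g,A)$ holds for all $g$ or fails for all $g$. Then for all $m$ and all $i<h(m)$, the tree $T^A_i$ has a path if and only if $P(i,h^{(m+1)},A)$.
\end{lemma}

\begin{proof}
First, $C(h\circ g,A)$ does not fail for all $g$. Suppose it does. For $s\ge1$ the subsequence $(h(0),h(s),h(s+1),\dots)$ has first tail $h^{(s)}$ and second tail $h^{(s+1)}$, so some $i<h(0)$ satisfies $P(i,h^{(s+1)},A)\wedge\neg P(i,h^{(s)},A)$. No $i$ does this for two values $s<s'$, since $P(i,h^{(s+1)},A)$ and $h^{(s+1)}\le h^{(s')}$ give $P(i,h^{(s')},A)$. The values $s=1,\dots,h(0)+1$ would thus require $h(0)+1$ distinct numbers below $h(0)$.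

So $C$ holds for every infinite subsequence of $h$. Fix $i<h(m)$. If $P(i,h^{(m+1)},A)$, then $T^A_i$ has a path. Conversely, let $\pi$ be a path and fix $k\ge1$. A sufficiently sparse subsequence of $h$ bounds $\pi$, and we use $C$ to insert $h(m+k),\dots,h(m+1)$ in front of it, one at a time. Choose $r(0)<r(1)<\cdots$ in the range of $h$, above $h(m+k)$, with $r(j)\ge\pi(j)$. For $1\le j\le k+1$ let
\[
q_j=(h(m+j),h(m+j+1),\dots,h(m+k))^\frown r,
\]
so that $q_{k+1}=r$ and $P(i,q_{k+1},A)$ holds. For $1\le j\le k$ the sequence $(h(m))^\frown q_j$ is an infinite subsequence of $h$ with first entry $h(m)>i$, first tail $q_j$ and second tail $q_{j+1}$, so $C$ gives $P(i,q_{j+1},A)\to P(i,q_j,A)$. By arithmetical induction $P(i,q_1,A)$ holds. The first $k$ entries of $q_1$ are those of $h^{(m+1)}$, so $P_k(i,h^{(m+1)},A)$. Since $k\ge1$ was arbitrary and $P_1$ implies $P_0$, we obtain $P(i,h^{(m+1)},A)$.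
\end{proof}

It remains to remove the parameter. For $x\in[\omega]^\omega$ let
\[
l_x(j)=|\sigma^x_j|,\qquad A_x=\{m:|\sigma^x_{m+1}|>m\wedge\sigma^x_{m+1}(m)=1\},
\]
and let $B$ be the set of $x$ such that all $\sigma^x_j$ are pairwise comparable and $C(l_x,A_x)$ holds.

\begin{lemma}[$\mathsf{ACA}_0$]\label{lem:Btwo}
The set $B$ has lightface $\Sigma^0_2$ and $\Pi^0_2$ definitions that are equivalent for all $x$. Moreover $a\in\mathrm{HS}(B)$, and $f_A\circ g\in B\leftrightarrow C(g,A)$.
\end{lemma}

\begin{proof}
For $s=1,2$ let $R_s(i,l,x)$ be $P_l(i,l_x^{(s)},A_x)$. It depends on $l$ values of $l_x$ and on finitely many bits of $A_x$ determined by them, so every sufficiently long $\bar x(m)$ decides it primitive recursively; thus $R_s$ has lightface $\Sigma^0_1$ and $\Pi^0_1$ forms. Comparability of all $\sigma^x_j$ is $\Pi^0_1$. By pure logic $C(l_x,A_x)$ is equivalent to the $\Pi^0_2$ formula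
\[
\forall i<l_x(0)\ \forall l\ \exists L\ \bigl[\neg R_2(i,L,x)\vee R_1(i,l,x)\bigr].
\]
It is also equivalent to the $\Sigma^0_2$ formula
\[
\exists L\ \forall i<l_x(0)\ \bigl[\neg R_2(i,L,x)\vee\forall l\,R_1(i,l,x)\bigr].
\]
Indeed, this formula implies $C(l_x,A_x)$. Conversely, for each of the finitely many $i<l_x(0)$ with $\exists L\,\neg R_2(i,L,x)$ let $L_i$ be the least witness, and let $L$ bound all $L_i$; then $\neg R_2(i,L,x)$ holds for these $i$, because trees are closed under initial segments.

By Lemma~\ref{lem:F}(iii), $a\circ g\notin B$ for all $g$. For $x=f_A\circ g$, Lemma~\ref{lem:F}(ii) gives comparability and $l_x=g$; and $A_x=A$, since $\sigma^x_{m+1}=A{\upharpoonright}g(m+1)$ has length greater than $m$.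
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:class}]
Let $n\ge2$ and assume $\mathsf{RA}(\Delta^0_n)$ or $\mathsf{RA}(\Sigma^0_n)$. With dummy quantifiers, Lemma~\ref{lem:Btwo} provides an instance of the assumed schema whose hypotheses hold. Given $A$, the instance yields $h$ homogeneous for $B_{f_A}$, so $C(h\circ g,A)$ holds for all $g$ or fails for all $g$. Since $i<h(i+1)$, Lemma~\ref{lem:C} gives
\[
\{i:T^A_i\text{ has a path}\}=\{i:P(i,h^{(i+2)},A)\},
\]
and this set exists by arithmetical comprehension. So $\Pi^1_1\text{-}\mathsf{CA}_0$ holds, which proves (c).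

For the last sentence of the theorem, the case $\Gamma=\Delta^0_1$ was treated after Proposition~\ref{prop:atrtoa}. By (b), $\mathsf{RA}(\Sigma^0_1)$ gives $\Sigma^0_1$-$\mathsf{RT}$ with parameters. By (c), for $n\ge2$ either schema gives $\Sigma^0_n$-$\mathsf{RT}$ with parameters, and hence lightface $\Sigma^0_n$-$\mathsf{RT}$ and $\Delta^0_n$-$\mathsf{RT}$.
\end{proof}

\section{Separating the three classes}\label{sec:sep}

By Theorem~\ref{thm:class}, it suffices to find $\omega$-models of $\mathsf{ATR}^{\mathrm{lf}}$ without $\mathsf{ATR}_0$, and of $\mathsf{ATR}_0+\Pi^1_\infty\text{-}\mathsf{TI}$ without $\Pi^1_1\text{-}\mathsf{CA}_0$, that contain the set $Z_0$ of Lemma~\ref{lem:oracle}. We use that along a true well-order every arithmetical step has exactly one hierarchy over each parameter, by transfinite recursion and induction.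

\subsection*{A model of $\mathsf{RA}(\Delta^0_1)$ but not $\mathsf{RA}(\Sigma^0_1)$}

We close $Z_0$ under the countably many recursions that $\mathsf{ATR}^{\mathrm{lf}}_1$ demands. There are two points to secure. The model must not mistake an ill-founded primitive recursive order for a well-order, so we put descending sequences into it. And the whole construction must be a single recursion along a well-order of the model, so that $\mathsf{ATR}_0$ would overshoot; for this we put the set of indices of well-orders into it.

\begin{proof}[Proof of Theorem~\ref{thm:sep}(a)]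
Let $(D_e,\prec_e)_{e\in\omega}$ list all primitive recursive pairs and $(\eta_d)_{d\in\omega}$ all primitive recursive predicates of five arguments, so that $\beta\in D_e$, $\gamma\prec_e\beta$ and $\eta_d(n,\beta,m,\tau,\sigma)$ are computable relations of all arguments. Let $I=\{e:\prec_e\text{ well-orders }D_e\}$. For each $e$ such that $\prec_e$ is an ill-founded linear order on $D_e$ fix an infinite descending sequence $\delta_e$, and let $Z$ compute $Z_0$, $I$ and every $\delta_e$. For $e\in I$ let $Y^{e,d}(W)$ be the hierarchy along $\prec_e$ over $W$ for the step $\exists m\,\eta_d(n,\beta,m,V{\upharpoonright}m,W{\upharpoonright}m)$. Put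
\[
W_0=Z,\qquad W_{k+1}=\{(e,d,y):e\in I,\ y\in Y^{e,d}(W_k)\},\qquad M_2=\{X:\exists k\ X\le_TW_k\}.
\]

\emph{$M_2\models\mathsf{ACA}_0+\mathsf{RT}^{\mathrm{lf}}$.} Let $e_0$ be an index of the one-point order on $\{0\}$ and $d_0$ an index of the predicate $n\in K(\sigma)$. Then $n\in W_k'$ if and only if $(e_0,d_0,\langle n,0\rangle)\in W_{k+1}$. So $W_k\le_TW_k'\le_TW_{k+1}$, and $M_2$ is closed under $\oplus$, $\le_T$ and the jump. As $Z_0\in M_2$, Lemma~\ref{lem:oracle} applies.

\emph{$M_2\models\mathsf{ATR}^{\mathrm{lf}}$.} By Lemma~\ref{lem:steps} it suffices to verify $\mathsf{ATR}^{\mathrm{lf}}_1$. Let $M_2\models\mathrm{WO}(\prec_e)$. Linearity is arithmetical, hence true, and $\prec_e$ is well-founded, since otherwise $\delta_e\in M_2$. So $e\in I$. Let $\eta$ be primitive recursive, and let $A\in M_2$ be computed from $W_k$ by a fixed oracle machine. The formula ``there are $m$ and $\sigma$ of length $m$ such that the machine with oracle $W$ outputs $\sigma(j)$ on each input $j<m$, and $\eta(n,\beta,m,V{\upharpoonright}m,\sigma)$'' is lightface $\Sigma^0_1$ in $n,\beta,V,W$. Its normal form is $\exists m\,\eta_d(n,\beta,m,V{\upharpoonright}m,W{\upharpoonright}m)$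 for some $d$, and for $W=W_k$ it is equivalent, for all $V$, to $\exists m\,\eta(n,\beta,m,V{\upharpoonright}m,A{\upharpoonright}m)$. So the required hierarchy is $Y^{e,d}(W_k)\le_TW_{k+1}$, which lies in $M_2$ and is a hierarchy there by absoluteness. By Theorem~\ref{thm:class}(a), $M_2\models\mathsf{RA}(\Delta^0_1)$.

\emph{$M_2\not\models\mathsf{ATR}_0$.} Let $D^*=\{(k,e,d,\beta):k\ge1,\ e\in I,\ d\in\omega,\ \beta\in D_e\}$ with the lexicographic order $\prec^*$, in which $k,e,d$ are compared by $<$ and $\beta$ by $\prec_e$. A nonempty subset has a least element, found by minimizing the coordinates in turn, so $\prec^*$ is a true well-order. It is computable in $I$, so it lies in $M_2$ and $M_2\models\mathrm{WO}(\prec^*)$. Consider the arithmetical step $\theta(n,(k,e,d,\beta),V,Z)$ given by $\exists m\,\eta_d(n,\beta,m,V^\flat{\upharpoonright}m,V^\sharp{\upharpoonright}m)$, where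
\[
V^\flat=\{\langle n',\gamma\rangle:\langle n',(k,e,d,\gamma)\rangle\in V\},
\]
and $V^\sharp=Z$ if $k=1$, while $V^\sharp=\{(e',d',\langle n',\gamma\rangle):\langle n',(k-1,e',d',\gamma)\rangle\in V\}$ if $k>1$. Let $U$ be the hierarchy along $\prec^*$, and let $U[k,e,d]=\{\langle n,\beta\rangle:\langle n,(k,e,d,\beta)\rangle\in U\}$. We claim that $U[k,e,d]=Y^{e,d}(W_{k-1})$ for $k\ge1$ and $e\in I$, and argue by induction on $k$. At level $(k,e,d,\beta)$, with $V=U^{\prec^*(k,e,d,\beta)}$, we have $V^\flat=U[k,e,d]^{\prec_e\beta}$. Also $V^\sharp=W_{k-1}$, by definition if $k=1$, and by the induction hypothesis if $k>1$, since all levels with first coordinate $k-1$ come earlier. So $U[k,e,d]$ satisfies the equation that determines $Y^{e,d}(W_{k-1})$. Consequently $W_k\le_TU$ for all $k\ge1$. If $M_2\models\mathsf{ATR}_0$, then $U\in M_2$ by absoluteness and uniqueness, say $U\le_TW_j$, and then $W_j'\le_TW_{j+1}\le_TU\le_TW_j$, which is impossible. By Theorem~\ref{thm:class}(b), $M_2\not\models\mathsf{RA}(\Sigma^0_1)$.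
\end{proof}

\subsection*{A model of $\mathsf{ATR}_0+\Pi^1_\infty\text{-}\mathsf{TI}$ but not $\mathsf{RA}(\Delta^0_2)$}

We build a $\beta$-model by adding witnesses to true $\Sigma^1_1$ statements, and we need an invariant that keeps $\Pi^1_1$ comprehension out. For $X\subseteq\omega$ let $\omega_1^X$ be the least ordinal that is not the order type of a well-order computable in $X$. Initial segments of $X$-computable well-orders are $X$-computable, and a top element can be added; so the order types of $X$-computable well-orders are exactly the ordinals below $\omega_1^X$, and $\omega_1^X$ is a limit ordinal. The relativized \emph{Gandy basis theorem} (see Sacks \cite{Sacks}) states that every nonempty class that is $\Sigma^1_1$ in $X$ has a member $Y$ with $\omega_1^{X\oplus Y}=\omega_1^X$.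

\begin{proof}[Proof of Theorem~\ref{thm:sep}(b)]
Let $Z_0$ be as in Lemma~\ref{lem:oracle} and let $\theta_e(X,W)$ list the lightface arithmetical formulas. Define $Z_{i+1}=Z_i\oplus Y_i$ as follows. For $i=\langle j,e\rangle$ we have $j\le i$, so $Z_j\le_TZ_i$ and the class $\{X:\theta_e(X,Z_j)\}$ is $\Sigma^1_1$ in $Z_i$. If it is nonempty, let $Y_i$ be a member with $\omega_1^{Z_i\oplus Y_i}=\omega_1^{Z_i}$; otherwise let $Y_i=\emptyset$. Then $\omega_1^{Z_i}=\omega_1^{Z_0}$ for all $i$. Let $M_3=\{X:\exists i\ X\le_TZ_i\}$.

\emph{$M_3$ is a $\beta$-model.} Let $\exists X\,\theta(X,\vec P)$ have $\theta$ arithmetical and parameters in $M_3$. If it holds in $M_3$, it is true by arithmetical absoluteness. Suppose it is true. The set parameters are computable in some $Z_j$; replacing them by their arithmetical definitions from $Z_j$, and number parameters by numerals, we find $e$ with $\theta(X,\vec P)\leftrightarrow\theta_e(X,Z_j)$ for all $X$. Then $Y_{\langle j,e\rangle}\in M_3$ is a witness.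

\emph{$M_3\models\mathsf{ATR}_0+\Pi^1_\infty\text{-}\mathsf{TI}+\mathsf{RT}^{\mathrm{lf}}$.} An instance $\exists X\,\forall n\,(n\in X\leftrightarrow\chi(n))$ of arithmetical comprehension with parameters in $M_3$ is a true $\Sigma^1_1$ statement, so $M_3\models\mathsf{ACA}_0$, and $\mathsf{RT}^{\mathrm{lf}}$ holds by Lemma~\ref{lem:oracle}. Let $M_3\models\mathrm{WO}(\prec)$. This statement is $\Pi^1_1$, so $\prec$ is a true well-order. For any formula $\chi$, the set $\{\beta\in D:M_3\not\models\chi(\beta)\}$ is empty or has a $\prec$-least element, which gives transfinite induction for $\chi$ in $M_3$. For an arithmetical step with parameters in $M_3$, the existence of the hierarchy along $\prec$ is a true $\Sigma^1_1$ statement, so it holds in $M_3$. By Theorem~\ref{thm:class}(b), $\mathsf{ATR}_0$ proves $\mathsf{RA}(\Sigma^0_1)$, which therefore holds in $M_3$.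

\emph{$M_3\not\models\Pi^1_1\text{-}\mathsf{CA}_0$.} Let $J$ be the set of $e$ such that the $e$-th machine with oracle $Z_0$ computes a set coding a well-order $L_e$. It is defined by a $\Pi^1_1$ formula with parameter $Z_0$. If $M_3\models\Pi^1_1\text{-}\mathsf{CA}_0$, then $J\in M_3$ because $M_3$ is a $\beta$-model, say $J\le_TZ_i$. The sum of the orders $L_e$, $e\in J$, taken in the order of the indices, is a well-order computable in $J\oplus Z_0\le_TZ_i$, so its order type is below $\omega_1^{Z_i}=\omega_1^{Z_0}$. But it contains a copy of every ordinal below the limit ordinal $\omega_1^{Z_0}$, so its order type is at least $\omega_1^{Z_0}$. This is a contradiction. By Theorem~\ref{thm:class}(c), $\mathsf{RA}(\Delta^0_n)$ and $\mathsf{RA}(\Sigma^0_n)$ fail in $M_3$ for all $n\ge2$.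
\end{proof}

\begin{thebibliography}{9}

\bibitem{GP}
Galvin and Prikry, \emph{J. Symbolic Logic} 38 (1973).

\bibitem{MO}
Alberto Marcone and Gian Marco Osso, \emph{The Galvin-Prikry Theorem in the Weihrauch lattice}, arXiv:2410.06928 (2024).

\bibitem{Sacks}
Sacks, \emph{Higher Recursion Theory}.

\bibitem{Simpson}
Simpson, \emph{Subsystems of Second Order Arithmetic}.

\bibitem{Tanaka}
Tanaka, \emph{Ann. Pure Appl. Logic} 42 (1989).

\end{thebibliography}
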